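# Polish orbit full groups and locally finite models in infinite measure

## Infinite measure spaces and the weak topology

Throughout, "null" and "conull" refer to the measure at hand, and maps are often considered modulo null sets. A *Polish space* is a separable completely metrizable space; a *Polish group* is a topological group whose topology is Polish.

**Definition (standard $\sigma$-finite space).** A standard Borel space $X$ with a non-atomic, $\sigma$-finite, infinite Borel measure $\lambda$. We write $\mathrm{Aut}(X,\lambda)$ for the group of $\lambda$-preserving Borel bijections of $X$, two of them being identified if they agree on a conull set.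

*Example.* $\mathbb R$ with Lebesgue measure. Translations belong to $\mathrm{Aut}(\mathbb R,\mathrm{Leb})$, and so does the map $S_n$ that exchanges $[n,n+1)$ and $[n+1,n+2)$ by translation by $\pm1$ and fixes all other points.

**Definition (weak topology).** $T_n\to T$ in $\mathrm{Aut}(X,\lambda)$ iff $\lambda(T_nA\,\triangle\, TA)\to 0$ for every Borel $A$ with $\lambda(A)<\infty$.

It is a textbook fact that this makes $\mathrm{Aut}(X,\lambda)$ a Polish group. Since $\lambda(T_nA)=\lambda(TA)=\lambda(A)<\infty$, it suffices to check $\lambda(T_nA\setminus TA)\to0$.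

*Example.* In $\mathrm{Aut}(\mathbb R,\mathrm{Leb})$ we have $S_n\to\mathrm{id}$, because $\lambda(S_nA\setminus A)\le\lambda(A\cap[n,n+2))\to0$ when $\lambda(A)<\infty$. The translations $x\mapsto x+n$ do not converge: the images of $[0,1)$ are pairwise disjoint of measure $1$.

**Definition (convergence in measure).** For a Polish space $P$, let $L^0(X,\lambda,P)$ be the space of classes modulo null sets of Borel maps $X\to P$, with convergence in measure with respect to some (any) probability measure equivalent to $\lambda$ and some compatible metric on $P$.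

Equivalently, $f_n\to f$ iff for every $A$ with $\lambda(A)<\infty$ and every $\varepsilon>0$, $\lambda\{x\in A:\delta(f_n(x),f(x))>\varepsilon\}\to0$, where $\delta$ is the metric. (If $p$ is an equivalent probability measure, then $\lambda|_A\ll p$ for each such $A$. Conversely $X$ is an increasing union of sets $A_k$ of finite measure, and $p(X\setminus A_k)\to0$.) Recall that $L^0(X,\lambda,P)$ is Polish; that $f_n\to f$ iff every subsequence has a further subsequence converging a.e.; and that $L^0(X,\lambda,G)$ is a Polish group under pointwise multiplication when $G$ is a Polish group.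

*Example.* Let $f_n:\mathbb R\to\mathbb Z$ be $1$ on $[n,n+1)$, $-1$ on $[n+1,n+2)$ and $0$ elsewhere. Then $f_n\to0$ in measure, although $\lambda(f_n\ne0)=2$ for all $n$.

## Orbit full groups and orbital convergence in measure

Let $G$ be a Polish group acting on $(X,\lambda)$ in a Borel, measure-preserving manner: $(g,x)\mapsto gx$ is Borel and each $g$ preserves $\lambda$.

**Definition (orbit full group).**
$$[\mathcal R_G]=\{T\in\mathrm{Aut}(X,\lambda): T(x)\in G\cdot x\text{ for }\lambda\text{-almost every }x\in X\}.$$

*Example.* For $\mathbb Z$ translating $\mathbb R$, $[\mathcal R_{\mathbb Z}]$ consists of the $T$ with $T(x)-x\in\mathbb Z$ a.e.; the $S_n$ above are in it. For $\mathbb R$ translating $\mathbb R$ there is one orbit, and $[\mathcal R_{\mathbb R}]=\mathrm{Aut}(\mathbb R,\mathrm{Leb})$.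

**Definition (orbital convergence in measure).** For $f\in L^0(X,\lambda,G)$ let $\Phi(f)$ be the map $x\mapsto f(x)\cdot x$, and let $\mathcal A=\{f:\Phi(f)\in[\mathcal R_G]\}$. The map $\Phi:\mathcal A\to[\mathcal R_G]$ is onto, and $\tau_m^o$ is the quotient topology on $[\mathcal R_G]$ induced by $\Phi$ from the topology of convergence in measure on $\mathcal A$.

We call $f\in\mathcal A$ a *lift* of $\Phi(f)$. The map $\Phi$ is onto because for $T\in[\mathcal R_G]$ the Borel set $\{(x,g):gx=T(x)\}$ has nonempty sections over almost every $x$. By the Jankov–von Neumann uniformization theorem, a measurable choice of $g$ exists, and it agrees a.e. with a Borel map.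

*Example.* For $\mathbb Z$ translating $\mathbb R$ the action is free, so $\Phi$ is injective and $\tau_m^o$ is just convergence in measure of the "displacement" $T(x)-x$. The maps $f_n$ above are lifts of the $S_n$, so $S_n\to\mathrm{id}$ for $\tau_m^o$. If $G$ acts trivially, then $\mathcal A=L^0(X,\lambda,G)$ and $[\mathcal R_G]=\{\mathrm{id}\}$, so $\Phi$ may be far from injective.

We write $\tau=\tau_m^o$ and $[\mathcal R]=[\mathcal R_G]$.

## Continuous Polish models, and the theorem

**Definition (spatial isomorphism).** Measure-preserving actions $G\curvearrowright(X,\lambda)$ and $G\curvearrowright(Y,\eta)$ are *spatially isomorphic* if there are $G$-invariant conull Borel sets $X_0\subseteq X$, $Y_0\subseteq Y$ and a Borel bijection $\psi:X_0\to Y_0$ with $\psi_*\lambda=\eta$ and $\psi(gx)=g\psi(x)$ for **all** $g\in G$ and $x\in X_0$.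

**Definition (continuous Polish model).** A continuous measure-preserving $G$-action on a Polish space $Y$ with a *locally finite* Borel measure $\eta$ (every point has an open neighborhood of finite measure) that is spatially isomorphic to $G\curvearrowright(X,\lambda)$.

*Example.* Let $\mathbb R$ act on $\mathbb R^2$ by $t\cdot(x,y)=(x,y+t)$, and let $\lambda(E)=\sum_{q\in\mathbb Q}\mathrm{Leb}\{y:(q,y)\in E\}$. This is $\sigma$-finite and invariant, but every nonempty open set has infinite measure. Still there is a model. Take $X_0=\mathbb Q\times\mathbb R$, which is invariant and conull, let $Y=Y_0$ be the same set with $\mathbb Q$ discrete, and let $\psi$ be the identity. In $Y$, each $\{q\}\times(a,b)$ is open of finite measure. So the given topology may be bad while a model exists.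

We can now pose the question of Fabien Hoareau, "Polish full groups preserving an infinite measure", arXiv:2511.20786 (2025). When is $([\mathcal R_G],\tau_m^o)$ a Polish group? Is it exactly when the action has a continuous Polish model? The first condition is about a topology on a huge group of transformations, the second about a topology on the space. The answer is yes.

**Theorem 1.** *Let $G$ be a Polish group acting on a standard $\sigma$-finite space $(X,\lambda)$ in a Borel, measure-preserving manner. Then $([\mathcal R_G],\tau_m^o)$ is a Polish group if and only if $G\curvearrowright(X,\lambda)$ has a continuous Polish model $(Y,\eta)$ with $\eta$ locally finite.*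

**Conventions.** By Becker–Kechris (*The Descriptive Set Theory of Polish Group Actions*, Theorem 5.2.1), some Polish topology on $X$ with the same Borel sets makes the action continuous. This changes nothing in the problem. So **from now on $X$ is Polish and the action is continuous**; nothing is assumed about local finiteness of $\lambda$. "Neighborhood", written nbhd, means open neighborhood of $1\in G$; a nbhd $V$ is symmetric if $V=V^{-1}$. We fix a countable dense subgroup $\Gamma\le G$ and write $\Gamma_U=\Gamma\cap U$, which is dense in $U$ for $U$ open. We fix a complete compatible metric $\rho$ on $G$ and a right-invariant compatible metric $d$ (Birkhoff–Kakutani). Analytic sets are $\lambda$-measurable, and $\lambda^*$ is outer measure. For $U\subseteq G$, $B\subseteq X$ we put $UB=\{ux:u\in U,x\in B\}$; if $U$ is open and $B$ Borel, $UB$ is analytic.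

## A Polish group of pairs, and weak continuity of $\Phi$

The topology $\tau$ is a quotient by a map that need not be a homomorphism for pointwise multiplication. The cure is to remember the transformation next to its lift.

**Lemma 2.** *For every Polish space $P$, the map $(f,T)\mapsto f\circ T$ is continuous from $L^0(X,\lambda,P)\times\mathrm{Aut}(X,\lambda)$ to $L^0(X,\lambda,P)$.*

*Proof.* The spaces are metrizable, so let $f_n\to f$, $T_n\to T$, $\lambda(A)<\infty$, $\varepsilon>0$, and let $\delta$ be a compatible metric on $P$. We compare $f_n\circ T_n$ with $f\circ T_n$, then $f\circ T_n$ with $f\circ T$. First, since $T_n$ preserves $\lambda$,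
$$\lambda\{x\in A:\delta(f_n,f)(T_nx)>\varepsilon\}=\lambda(T_nA\cap\{\delta(f_n,f)>\varepsilon\})\le\lambda(T_nA\setminus TA)+\lambda(TA\cap\{\delta(f_n,f)>\varepsilon\})\to0.$$
Next, let $(P_i)$ be a countable Borel partition of $X$ such that each $f(P_i)$ has diameter at most $\varepsilon$, and let $A_i=A\cap T^{-1}P_i$. If $x\in A_i$ and $T_nx\in P_i$, then $\delta(f(T_nx),f(Tx))\le\varepsilon$. As $TA_i\subseteq P_i$,
$$\lambda(A_i\setminus T_n^{-1}P_i)=\lambda(T_nA_i\setminus P_i)\le\lambda(T_nA_i\setminus TA_i)\to0\quad\text{for each } i.$$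
These terms are bounded by $\lambda(A_i)$, and $\sum_i\lambda(A_i)=\lambda(A)<\infty$. By dominated convergence $\lambda\{x\in A:\delta(f(T_nx),f(Tx))>\varepsilon\}\le\sum_i\lambda(A_i\setminus T_n^{-1}P_i)\to0$. $\square$

Consider the condition

> **(WC)** $\Phi:\mathcal A\to\mathrm{Aut}(X,\lambda)$ is continuous for the weak topology.

**Proposition 3.** *$([\mathcal R],\tau)$ is a Polish group if and only if (WC) holds.*

*Proof.* **Step 1: a Polish group that maps onto $[\mathcal R]$.** Let
$$\tilde{\mathcal A}=\{(f,T)\in L^0(X,\lambda,G)\times\mathrm{Aut}(X,\lambda):f(x)x=T(x)\text{ a.e.}\}.$$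
It is closed. Indeed, if $(f_n,T_n)\to(f,T)$ with $(f_n,T_n)\in\tilde{\mathcal A}$, then along a subsequence $f_n\to f$ a.e. By Lemma 2 applied to $\mathrm{id}_X\in L^0(X,\lambda,X)$, along a further subsequence $T_nx\to Tx$ a.e. Since the action is continuous, $f(x)x=\lim f_n(x)x=\lim T_nx=Tx$ a.e. So $\tilde{\mathcal A}$ is a Polish space. Put
$$(f,S)(g,T)=\big((f\circ T)\,g,\;ST\big),\qquad (f,T)^{-1}=\big((f\circ T^{-1})^{-1},\,T^{-1}\big).$$
These stay in $\tilde{\mathcal A}$: $f(Tx)g(x)x=f(Tx)Tx=STx$, and if $y=T^{-1}x$, then $x=f(y)y$, so $f(T^{-1}x)^{-1}x=y=T^{-1}x$. The product is associative, both bracketings of $(f,S)(g,T)(h,R)$ having first coordinate $(f\circ TR)(g\circ R)h$; the identity is $(1,\mathrm{id})$. By Lemma 2 the operations are continuous. So $\tilde{\mathcal A}$ is a Polish group.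

**Step 2: a Polish group topology $\tilde\tau$ on $[\mathcal R]$, to be compared with $\tau$.** The projection $\tilde{\mathcal A}\to\mathrm{Aut}(X,\lambda)$, $(f,T)\mapsto T$, is a continuous homomorphism with image $[\mathcal R]$ and closed kernel. A quotient of a Polish group by a closed normal subgroup is a Polish group, so the quotient topology $\tilde\tau$ on $[\mathcal R]$ is a Polish group topology. The map $(f,T)\mapsto f$ is a continuous bijection $\tilde{\mathcal A}\to\mathcal A$. If $O$ is $\tau$-open, then $\Phi^{-1}(O)$ is open in $\mathcal A$, so its preimage in $\tilde{\mathcal A}$ is open, and $O$ is $\tilde\tau$-open. Thus $\tau\subseteq\tilde\tau$.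

**Step 3: (WC) implies Polish.** If $\Phi$ is weakly continuous, then $f\mapsto(f,\Phi(f))$ is continuous and inverse to $(f,T)\mapsto f$, so $\mathcal A$ and $\tilde{\mathcal A}$ are homeomorphic over $[\mathcal R]$. Hence $\tau=\tilde\tau$.

**Step 4: Polish implies (WC), by automatic continuity.** Suppose $([\mathcal R],\tau)$ is a Polish group, and let $i:([\mathcal R],\tau)\to\mathrm{Aut}(X,\lambda)$ be the inclusion. For $B\subseteq\mathrm{Aut}(X,\lambda)$ Borel, $i^{-1}(B)$ is the image of the Borel set $\{(f,T)\in\tilde{\mathcal A}:T\in B\}$ under the continuous map $\tilde{\mathcal A}\to([\mathcal R],\tau)$, $(f,T)\mapsto T$. So $i^{-1}(B)$ is analytic. The same applies to the complement of $B$, so $i^{-1}(B)$ is Borel by Souslin's theorem. A Borel homomorphism between Polish groups is continuous (Kechris, *Classical Descriptive Set Theory*, 9.10). So $i$ is continuous, and $\Phi=i\circ\Phi$ is continuous from $\mathcal A$ to $\mathrm{Aut}(X,\lambda)$. $\square$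

## Two test cases: discrete groups, and an action of integer sequences

**Countable discrete $G$.** Let $f_n\to f$ in $\mathcal A$, $T_n=\Phi(f_n)$, $T=\Phi(f)$, $\lambda(A)<\infty$. With the discrete metric on $G$, $\lambda\{x\in A:f_n(x)\ne f(x)\}\to0$, and $T_nx=Tx$ for almost every other $x\in A$. So $\lambda(T_nA\setminus TA)=\lambda\{x\in A:T_nx\notin TA\}\to0$. Thus (WC) holds and $[\mathcal R]$ is a Polish group.

**An action for which (WC) fails.** Let $G=\{g\in\mathbb Z^{\mathbb N_{\ge1}}:\|g\|=\sum_k|g_k|/k<\infty\}$. This is a closed subgroup of a weighted $\ell^1$ space in which the finitely supported sequences are dense, hence a Polish group. Let $S\subseteq\mathbb N_{\ge1}$ be random, containing each $k$ independently with probability $1/k$. Since $\sum1/k=\infty$, $S$ is a.s. infinite. Its law has no atoms, because for a fixed infinite set the probability that $S$ equals it is at most an infinite product with infinitely many factors $\le\frac12$. Let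
$$X=\{(S,h):S\text{ infinite},\ h\in G,\ \mathrm{supp}\,h\subseteq S\},\qquad g\cdot(S,h)=(S,h+g1_S),$$
and let $\lambda$ be the integral over $S$ of counting measure on the finitely supported $h\in\mathbb Z^S$. For each of the countably many finitely supported $h$, the set $\{(S,h)\}_S$ has measure at most $1$, and the set of $(S,h)$ with $h$ not finitely supported is null. So $\lambda$ is $\sigma$-finite; it is infinite and non-atomic. It is invariant: for $g\in G$, $\sum_{k\in\mathrm{supp}\,g}1/k\le\|g\|<\infty$, so by Borel–Cantelli $S\cap\mathrm{supp}\,g$ is a.s. finite, and for such $S$ the map $h\mapsto h+g1_S$ permutes the finitely supported elements of $\mathbb Z^S$.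

Now let $A=\{(S,0)\}_S$, so $\lambda(A)=1$. For $n\ge1$ put $k_n(S)=\min\{k\in S:k\ge n\}$, and let $T_n$ exchange $(S,0)$ and $(S,e_{k_n(S)})$ for every $S$ and fix the other points. A lift $f_n$ of $T_n$ takes the values $\pm e_{k_n(S)}$ and $0$, all of norm at most $1/n$. So $f_n\to0$ uniformly, but $T_nA\cap A=\emptyset$ and $\lambda(T_nA\setminus A)=1$. Hence (WC) fails, and by Proposition 3 $[\mathcal R]$ is not a Polish group.

What went wrong is instructive: arbitrarily small group elements push the mass of $A$ to infinitely many disjoint places.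

## Local finiteness makes $\Phi$ weakly continuous

**Proposition 4.** *If $G\curvearrowright(X,\lambda)$ has a continuous Polish model, then (WC) holds.*

*Proof.* **Step 1: (WC) passes through spatial isomorphisms.** Let $\psi:X_0\to Y_0$ be one. Then $f\mapsto f\circ\psi^{-1}$ is a homeomorphism $L^0(X,\lambda,G)\to L^0(Y,\eta,G)$ and $T\mapsto\psi T\psi^{-1}$ is a homeomorphism $\mathrm{Aut}(X,\lambda)\to\mathrm{Aut}(Y,\eta)$. By equivariance
$$\Phi_Y(f\circ\psi^{-1})(\psi x)=f(x)\psi(x)=\psi(f(x)x),\qquad\text{i.e.}\qquad \Phi_Y(f\circ\psi^{-1})=\psi\,\Phi_X(f)\,\psi^{-1}.$$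
Also $\psi$ maps orbits in $X_0$ onto orbits in $Y_0$, so $\mathcal A_X$ is carried onto $\mathcal A_Y$. Hence (WC) holds for $X$ iff it holds for $Y$.

**Step 2: the estimate, with $X=Y$, $\lambda=\eta$ locally finite and the action continuous.** Let $f_n\to f$ in $\mathcal A$, $T_n=\Phi(f_n)$, $T=\Phi(f)$. Every subsequence has a further subsequence along which $f_n\to f$ a.e., so we may assume $f_n\to f$ a.e.; then $T_nx\to Tx$ a.e. Let $\lambda(A)<\infty$ and $\varepsilon>0$. Choose a compact $K\subseteq TA$ with $\lambda(TA\setminus K)<\varepsilon$. Finitely many open sets of finite measure cover $K$, so $K$ has an open neighborhood of finite measure. By outer regularity of finite Borel measures there is an open $O\supseteq K$ with $\lambda(O\setminus K)<\varepsilon$. Put $A'=A\cap T^{-1}K$, so $\lambda(A\setminus A')=\lambda(TA\setminus K)<\varepsilon$. For a.e. $x\in A'$ we have $T_nx\to Tx\in K\subseteq O$, so $T_nx\in O$ eventually, and $\lambda\{x\in A':T_nx\notin O\}\to0$. A point $x\in A$ with $T_nx\notin TA$ lies in $A\setminus A'$, or lies in $A'$ with $T_nx\notin O$, or has $T_nx\in O\setminus TA$.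 Hence
$$\lambda(T_nA\setminus TA)\le\lambda(A\setminus A')+\lambda\{x\in A':T_nx\notin O\}+\lambda(O\setminus TA)\le2\varepsilon+o(1).\qquad\square$$

Local finiteness entered only to find $O$: a set that small displacements cannot leave, of almost the right measure.

## Sets with a neighborhood translate of finite measure

What trace does a model leave on $X$? If $\eta$ is locally finite and $y\in Y$ has an open neighborhood $O$ with $\eta(O)<\infty$, continuity of the action at $(1,y)$ gives a nbhd $U$ and an open $O'\ni y$ with $UO'\subseteq O$. Countably many such $O'$ cover $Y$ (Lindelöf). Pulled back by $\psi$ this yields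

> **(FN)** There are Borel sets $B_n\subseteq X$ with $\bigcup_nB_n$ conull and nbhds $U_n$ with $\lambda^*(U_nB_n)<\infty$.

*Examples.* If $G$ is discrete, take $U_n=\{1\}$ and $B_n$ of finite measure covering $X$. In the integer-sequence action (FN) fails. If $\lambda(B)>0$ and $U$ is a nbhd of $0$, then $e_k\in U$ for all large $k$. So for a.e. $(S,h)\in B$ the set $UB$ contains $(S,h+e_k)$ for all large $k\in S$, and $\lambda^*(UB)=\infty$.

**Proposition 5.** *(FN) implies that there is a continuous Polish model.*

*Proof.* **Step 1: replace $B_n$ by a Borel set stable enough for averaging.** Let $C_n\supseteq U_nB_n$ be Borel with $\lambda(C_n)<\infty$, and $V_n$ a symmetric nbhd with $V_n^2\subseteq U_n$. The analytic sets $V_nB_n$ and $V_n(X\setminus C_n)$ are disjoint, since $vb=v'c$ gives $c=v'^{-1}vb\in V_n^2B_n\subseteq C_n$. By Lusin separation there is a Borel $O_n\supseteq V_nB_n$ disjoint from $V_n(X\setminus C_n)$. Then $V_nO_n\subseteq C_n$: if $vo\notin C_n$ with $v\in V_n$, $o\in O_n$, then $o=v^{-1}(vo)\in V_n(X\setminus C_n)$, which is impossible.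

**Step 2: a function that varies slowly along orbits at every point.** There need not be a Haar measure on $G$, so we use category instead. Choose $r_n>0$ with $\{g:d(g,1)<r_n\}\subseteq V_n$, and let
$$h_n(x)=\sup\Big\{a\in[0,1):\{g\in G:gx\in O_n,\ 1-d(g,1)/r_n>a\}\text{ is nonmeager}\Big\}\qquad(\sup\emptyset=0).$$

* *$h_n$ is Borel.* The set of $x$ for which a Borel subset of $X\times G$ has nonmeager section is Borel (Montgomery–Novikov; Kechris, 16.1). The sets in the definition decrease with $a$, so for $b\ge0$, $h_n(x)>b$ iff the set for some rational $a\in(b,1)$ is nonmeager.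
* *$h_n=1$ on $B_n$.* If $x\in B_n$ and $d(g,1)<r_n$, then $gx\in V_nB_n\subseteq O_n$. So for each $a\in[0,1)$ the set is $\{g:d(g,1)<r_n(1-a)\}$, a nonempty open set, which is nonmeager.
* *$\lambda(h_n>0)<\infty$.* If $h_n(x)>0$, there is $g$ with $gx\in O_n$ and $d(g,1)<r_n$, so $x\in g^{-1}O_n\subseteq V_nO_n\subseteq C_n$.
* *For all $k\in G$ and $x\in X$,*
$$|h_n(kx)-h_n(x)|\le d(k,1)/r_n.\tag{1}$$
The homeomorphism $g\mapsto gk^{-1}$ maps $\{g:gx\in O_n\}$ onto $\{g':g'kx\in O_n\}$ and preserves nonmeagerness. By right invariance, $d(gk^{-1},1)=d(g,k)\le d(g,1)+d(k,1)$. So if the set for $(x,a)$ is nonmeager, then so is the set for $(kx,a-d(k,1)/r_n)$, provided the latter number is $\ge0$. Hence $h_n(kx)\ge h_n(x)-d(k,1)/r_n$. Applying this to $k^{-1}$ and $kx$, with $d(k^{-1},1)=d(1,k)$, gives (1).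

**Step 3: record $h_n$ along orbits in a compact $G$-space.** Let $L_n$ be the set of functions $\phi:G\to[0,1]$ that are $1/r_n$-Lipschitz for $d$, with pointwise convergence. It is closed in $[0,1]^G$, hence compact. Such functions are determined by their values on $\Gamma$, so $L_n$ embeds in $[0,1]^\Gamma$ and is metrizable. Let $G$ act by $(k\phi)(g)=\phi(gk)$. This is an action, as $(k(l\phi))(g)=\phi(gkl)$, and $k\phi\in L_n$ since $d(gk,g'k)=d(g,g')$. It is continuous: if $k_i\to k$ and $\phi_i\to\phi$, then $|\phi_i(gk_i)-\phi_i(gk)|\le d(gk_i,gk)/r_n\to0$ and $\phi_i(gk)\to\phi(gk)$. Put $\theta_n(x)(g)=h_n(gx)$. By (1), $|h_n(gx)-h_n(g'x)|\le d(gg'^{-1},1)/r_n=d(g,g')/r_n$, so $\theta_n(x)\in L_n$. The map $\theta_n$ is Borel because $x\mapsto h_n(\gamma x)$ is Borel for each $\gamma\in\Gamma$. It is equivariant: $\theta_n(kx)(g)=h_n(gkx)=(k\,\theta_n(x))(g)$, for all $k$ and all $x$.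

**Step 4: the model.** Let $Y_1=X\times\prod_nL_n$, a Polish space with continuous diagonal action, let $\psi(x)=(x,(\theta_n(x))_n)$, an injective Borel equivariant map, and $\eta=\psi_*\lambda$, which is $G$-invariant. The sets $O_n'=\{(x,(\phi_m)_m):\phi_n(1)>0\}$ are open, and $\eta(O'_n)=\lambda(h_n>0)<\infty$. Let $Y=\bigcup_{g\in G}\bigcup_ngO'_n$. It is open and $G$-invariant in $Y_1$, hence Polish with a continuous action. Since $\eta(gO_n')=\eta(O'_n)<\infty$, $\eta|_Y$ is locally finite. The set $X_0=\psi^{-1}(Y)$ is Borel, $G$-invariant, and conull because $\psi(B_n)\subseteq O_n'$. The set $Y_0=\psi(X_0)$ is Borel by Lusin–Souslin, $G$-invariant, and conull in $Y$ because $\psi^{-1}(Y\setminus Y_0)=\emptyset$. So $\psi:X_0\to Y_0$ is a spatial isomorphism onto the continuous Polish model $(Y,\eta|_Y)$. $\square$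

**Lemma 6.** *If $G$ is locally compact, (FN) holds for every action.*

*Proof.* Here Haar measure does the averaging. Let $dg$ be right Haar measure, $0\le\varphi\in C_c(G)$, $\varphi\ne0$, and $A_n\uparrow X$ Borel with $\lambda(A_n)<\infty$. Put $H_n(x)=\int\varphi(g)1_{A_n}(gx)\,dg$. By Fubini and invariance $\int H_n\,d\lambda=\lambda(A_n)\int\varphi<\infty$. Substituting $g\mapsto gu^{-1}$,
$$|H_n(ux)-H_n(x)|\le\int|\varphi(gu^{-1})-\varphi(g)|\,dg\to0\quad(u\to1),$$
uniformly in $x$. So for each $\varepsilon>0$ there is a nbhd $U$ with $U\{H_n>\varepsilon\}\subseteq\{H_n>\varepsilon/2\}$, a set of finite measure. As $H_n(x)\uparrow\int\varphi>0$ for every $x$, the sets $\{H_n>1/m\}$ cover $X$. $\square$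

We have Polish $\Leftrightarrow$ (WC), model $\Rightarrow$ (WC) and (FN) $\Rightarrow$ model. Everything now rests on the implication (WC) $\Rightarrow$ (FN).

## Exhaustion along a countable dense subgroup, and where it stops

**Lemma 7.** *Assume (WC). If $0<\lambda(A)<\infty$, there is a symmetric nbhd $U$ such that*
$$f\in\mathcal A,\ f(x)\in U\text{ a.e.}\quad\Longrightarrow\quad\lambda(\Phi(f)A\setminus A)<\lambda(A).\tag{2}$$

*Proof.* Otherwise, for a nbhd base $(U_n)$ of symmetric sets there are $f_n\in\mathcal A$ with values in $U_n$ and $\lambda(\Phi(f_n)A\setminus A)\ge\lambda(A)>0$. But $f_n\to1$, so $\Phi(f_n)\to\Phi(1)=\mathrm{id}$ by (WC), a contradiction. $\square$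

The sensible first approach is greedy. Use elements of $U$ to throw as much of $A$ as possible out of $A$, injectively. By (2) we cannot throw out everything. The part that stays can reach only $A$ and the places already occupied, which have finite measure. With countably many group elements this works at once.

**Lemma 8.** *Assume (WC). Every Borel $A$ with $0<\lambda(A)<\infty$ contains a Borel $A'$ with $\lambda(A')>0$ such that $\lambda(\Gamma_UA')<\infty$ for some symmetric nbhd $U$ (hence for all smaller ones).*

*Proof.* Take $U$ from Lemma 7 and enumerate $\Gamma_U=\{\gamma_1,\gamma_2,\dots\}$. Inductively let $D_i$ be the set of $x\in A\setminus\bigcup_{j<i}D_j$ with $\gamma_ix\notin A\cup\bigcup_{j<i}R_j$, and $R_i=\gamma_iD_i$. The $D_i\subseteq A$ are disjoint, and the $R_i$ are disjoint from each other and from $A$. Put $D=\bigsqcup D_i$, $R=\bigsqcup R_i$. Let $f=\gamma_i$ on $D_i$, $f=\gamma_i^{-1}$ on $R_i$, $f=1$ elsewhere. Then $f\in U$ everywhere, and $\Phi(f)$ is an involution in $[\mathcal R]$ exchanging $D$ and $R$. As $\Phi(f)A\setminus A=R$, (2) gives $\lambda(D)=\lambda(R)<\lambda(A)$.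 Let $A'=A\setminus D$. If $x\in A'$, then $x\notin D_i$ for all $i$, so $\gamma_ix\in A\cup\bigcup_{j<i}R_j$ for all $i$. Thus $\Gamma_UA'\subseteq A\cup R$. $\square$

It is tempting to pass from $\Gamma_U$ to $U$ "by density". This is where the approach stops: $UA'$ is a union of uncountably many translates, and it can be infinitely larger than $\Gamma_UA'$ for every $U$.

**Example (Rado graphs).** Let $X$ be the set of graphs on $\mathbb N$ with the extension property (for disjoint finite vertex sets $E,F$ some vertex outside $E\cup F$ is joined to all of $E$ and to none of $F$), with the action of $S_\infty$. Let $\mu_p$ be the law of the random graph with independent edges of probability $p$; it is $S_\infty$-invariant and concentrated on $X$. Let $\lambda=\sum_n\mu_{p_n}$ with distinct $p_n\in[\frac14,\frac34]$. Let $X_n$ be the set of $x\in X$ whose edge density in $\{0,\dots,m-1\}$ tends to $p_n$ as $m\to\infty$. The $X_n$ are disjoint, and $\mu_{p_m}(X_n)=\delta_{mn}$ by the law of large numbers. So $\lambda$ is $\sigma$-finite, infinite, non-atomic and invariant.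

Take for $\Gamma$ the finitely supported permutations, a countable dense subgroup. If $\gamma\in\Gamma$ moves only vertices below $r$, it preserves $\{0,\dots,m-1\}$ for $m\ge r$, so it does not change the densities. Thus $\Gamma X_n=X_n$, of measure $1$. Every $A$ of positive measure contains $A'=A\cap X_n$ of positive measure for some $n$, and $\lambda(\Gamma A')\le1$. So the conclusion of Lemma 8 holds in the best possible form.

But (FN) fails badly. Every nbhd $U$ contains the pointwise stabilizer of some $\{0,\dots,m-1\}$. If $x,y\in X$ induce the same graph on $\{0,\dots,m-1\}$, a back-and-forth argument extends the identity of this set to an isomorphism from $x$ to $y$. So $y\in Ux$. Hence for every $x$, $Ux$ contains a set of measure $\sum_np_n^a(1-p_n)^b\ge\sum_n4^{-(a+b)}=\infty$, where $a,b$ count the edges and non-edges of $x$ on $\{0,\dots,m-1\}$. So $\lambda^*(UB)=\infty$ for every nonempty $B$.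

The exhaustion must therefore use arbitrary measure-preserving partial bijections $\varphi$ with $\varphi(x)\in Ux$, not only pieces of countably many group elements. We take a maximal family of those. The new difficulty is to *produce* a bijection when the exhaustion is supposedly maximal and yet $VA''$ is large for a smaller nbhd $V$. The plan has three parts.

1. If a set $C$ is reachable from $A'$ by $V$, up to null sets on both sides, then there is a nonzero *coupling*: a measure on pairs $(x,vx)\in A'\times C$ whose marginals are at most $\lambda$. This is a duality theorem (Lemma 11).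
2. A coupling may split the mass of one $x$ among many $y$, so it is not a bijection. If $A'$ and $C$ can be partitioned measurably into fibers that carry *atomless* measures and lie inside single sets $Vx$, the split mass can be spread inside the fibers, and we get a bijection with displacement in $V^3$ (Lemma 13).
3. Such fibers exist where stabilizers are not open (Lemma 10), and *here* the weak Lemma 8 is enough. Where stabilizers are open there is nothing to prove.

## Small atomless fibers where stabilizers are not open

Let $X_c=\{x:\mathrm{Stab}(x)\text{ is open}\}$ and $X_p=X\setminus X_c$. *Example:* for $G$ discrete, $X_c=X$; for $\mathbb R$ translating $\mathbb R$, $X_p=X$. If $(W_n)$ is a nbhd base, then $X_c=\bigcup_nF_n$ with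
$$F_n=\{x:W_nx=\{x\}\}=\{x:\gamma x=x\ \ \forall\gamma\in\Gamma_{W_n}\},\tag{3}$$
where the second equality holds by density of $\Gamma_{W_n}$ in $W_n$ and continuity of $g\mapsto gx$. So each $F_n$ is closed, and $X_c,X_p$ are Borel. They are $G$-invariant since $\mathrm{Stab}(gx)=g\,\mathrm{Stab}(x)g^{-1}$.

The first lemma says that in $X_p$ no non-null set can be discrete along $\Gamma_W$-moves.

**Lemma 9.** *Assume (WC). Let $W$ be a symmetric nbhd and $L\subseteq X_p$ Borel with $\Gamma_Wx\cap L=\{x\}$ for all $x\in L$. Then $\lambda(L)=0$.*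

*Proof.* Otherwise shrink $L$ to finite positive measure; the hypothesis passes to subsets. By Lemma 8 there are a Borel $L'\subseteq L$ with $\lambda(L')>0$ and a symmetric nbhd $U$ with $U^2\subseteq W$ and $\lambda(\Gamma_UL')<\infty$. If $x\ne x'$ in $L'$, then $\Gamma_Ux\cap\Gamma_Ux'=\emptyset$: from $\gamma x=\gamma'x'$ we would get $x'=\gamma'^{-1}\gamma x\in\Gamma_Wx\cap L=\{x\}$. Enumerate $\Gamma_U=\{\gamma_i\}$ and put $P_i=\{x\in L':\gamma_ix\notin\{\gamma_jx:j<i\}\}$. The sets $\gamma_iP_i$ are disjoint with union $\Gamma_UL'$. Therefore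
$$\int_{L'}\#(\Gamma_Ux)\,d\lambda=\sum_i\lambda(P_i)=\lambda(\Gamma_UL')<\infty,$$
and $\Gamma_Ux$ is finite for a.e. $x\in L'$. For such $x$ there is a nbhd $U'\subseteq U$ with $U'x\cap(\Gamma_Ux\setminus\{x\})=\emptyset$, by continuity of $g\mapsto gx$. If $\gamma\in\Gamma_{U'}$, then $\gamma x\in U'x\cap\Gamma_Ux$, so $\gamma x=x$. By density $U'x=\{x\}$, so $\mathrm{Stab}(x)$ is open and $x\in X_c$, a contradiction. $\square$

*Conditional measures.* If $m$ is a finite Borel measure on a standard Borel space $Y$ and $p:Y\to S$ is Borel with $S$ standard Borel, there are probability measures $m_s$ on $Y$, depending on $s$ in a Borel way and a.e. unique, with $m_s(p^{-1}(s))=1$ for $p_*m$-a.e. $s$ and $m=\int m_s\,d(p_*m)(s)$. They are the *conditional measures of $m$ over $p$*. *Example:* for Lebesgue measure on the unit square and $p$ the first coordinate, $m_s$ is Lebesgue measure on the vertical segment over $s$.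

**Lemma 10.** *Assume (WC). Let $B\subseteq X_p$ be Borel, $0<\lambda(B)<\infty$, and $V$ a nbhd. There are a conull Borel $B^*\subseteq B$ and a Borel map $q:B^*\to S$, $S$ standard Borel, such that*

* *(i) $q(x)=q(y)$ implies $y\in Vx$;*
* *(ii) almost every conditional measure of $\lambda|_B$ over $q$ is atomless.*

*Example.* For $\mathbb R$ translating $\mathbb R$, $B=[0,1)$ and $V=(-\delta,\delta)$, cut $B$ into finitely many intervals of length less than $\delta$ and let $q$ be the index of the interval.

*Proof.* The idea is to fold $B$ in half infinitely often, by smaller and smaller group elements. The record of all folds is a sequence of fair coin flips, and it is independent of the limiting point. Let $P=\lambda|_B/\lambda(B)$. We build Borel sets $B=C_0\supseteq C_1\supseteq\cdots$ and symmetric nbhds $W_1,W_2,\dots$, with $W_1$ arbitrary.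

**Step 1: one fold.** Suppose $C_{n-1}$ and $W_n$ are given. Let $(O_k)$ be a base of $X$. For $\gamma\in\Gamma$, the set $\{x:\gamma x\ne x\}$ is the union of the Borel sets $\{x\in O_k:\gamma x\notin O_k\}$, each disjoint from its image under $\gamma$. So there is a countable list of pairs $(\gamma_j,P_j)$ with $\gamma_j\in\Gamma_{W_n}$ and $\gamma_jP_j\cap P_j=\emptyset$ such that whenever $\gamma\in\Gamma_{W_n}$ and $\gamma x\ne x$, some $j$ has $\gamma_j=\gamma$ and $x\in P_j$. Put $L_1=C_{n-1}$ and
$$D_j=\{x\in L_j\cap P_j:\gamma_jx\in L_j\},\qquad L_{j+1}=L_j\setminus(D_j\cup\gamma_jD_j),\qquad L=\bigcap_jL_j.$$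
Here $D_j\cap\gamma_jD_j=\emptyset$. If $x,\gamma x\in L$ with $\gamma\in\Gamma_{W_n}$ and $\gamma x\ne x$, then for the corresponding $j$ we have $x\in D_j$, so $x\notin L_{j+1}$, a contradiction. So $\Gamma_{W_n}x\cap L=\{x\}$ for $x\in L$, and $\lambda(L)=0$ by Lemma 9. Let $C_n=\bigsqcup_jD_j$. Define $t_n:C_{n-1}\setminus L\to C_n$ as the identity on $C_n$ and $\gamma_j^{-1}$ on $\gamma_jD_j$; let $\varepsilon_n=0$ on $C_n$ and $\varepsilon_n=1$ on $\bigsqcup_j\gamma_jD_j$. Then $t_n(x)=\kappa_n(x)x$ with $\kappa_n$ Borel and $\Gamma_{W_n}$-valued, and $(t_n,\varepsilon_n)$ is a Borel bijection onto $C_n\times\{0,1\}$ carrying $\lambda$ to $\lambda|_{C_n}\otimes$counting.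

**Step 2: the record of the folds is independent of the position.** Put $\sigma_0=\mathrm{id}$, $\sigma_n=t_n\circ\cdots\circ t_1$ and $e_n=\varepsilon_n\circ\sigma_{n-1}$. By induction, $(\sigma_n,e_1,\dots,e_n)$ carries $\lambda|_B$ to $\lambda|_{C_n}\otimes$counting on $C_n\times\{0,1\}^n$: apply $(t_n,\varepsilon_n)$ to the first coordinate of $(\sigma_{n-1},e_1,\dots,e_{n-1})$. In particular $(\sigma_{n-1})_*\lambda|_B=2^{n-1}\lambda|_{C_{n-1}}$, so the preimages of the discarded null sets $L$ are null, and after removing a null set all $\sigma_n,e_n$ are defined on $B$. So under $P$,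
$$(e_1,\dots,e_n)\text{ is uniform on }\{0,1\}^n\text{ and independent of }\sigma_n.\tag{4}$$
Moreover $\sigma_n(x)=g_n(x)x$ with $g_n(x)=\kappa_n(\sigma_{n-1}x)\cdots\kappa_1(x)\in\Gamma$.

**Step 3: choose $W_{n+1}$ so that the $g_n$ converge.** As $\Gamma$ is countable, there is a finite $F_n\subseteq\Gamma$ with $P(g_n\notin F_n)<2^{-n}$. Let $W_{n+1}$ be a symmetric nbhd with $\rho(wp,p)<2^{-n}$ for $w\in W_{n+1}$, $p\in F_n$. Since $g_{n+1}(x)\in W_{n+1}g_n(x)$, we get $P(\rho(g_{n+1},g_n)\ge2^{-n})<2^{-n}$. By Borel–Cantelli and completeness of $\rho$, $g_n(x)\to g_\infty(x)\in G$ for all $x$ in a conull Borel set $B^*$, and $\sigma_n(x)\to\sigma_\infty(x):=g_\infty(x)x$.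

**Step 4: the map $q$.** For each $m$, $\sigma_\infty=\lim_nt_n\circ\cdots\circ t_{m+1}\circ\sigma_m$ is a Borel function of $\sigma_m$. By (4) it is independent of $(e_1,\dots,e_m)$. As $m$ is arbitrary, $e=(e_i)_i$ is uniform on $\{0,1\}^{\mathbb N}$ and independent of $\sigma_\infty$. So almost every conditional measure of $P$ over $\sigma_\infty$ is mapped by $e$ to the uniform measure, and is therefore atomless. Let $O$ be a nbhd with $O^{-1}O\subseteq V$ and $(h_i)$ a dense sequence in $G$. For $g\in G$ the open set $gO^{-1}$ contains some $h_i$, so $G=\bigcup_ih_iO$. Let $i(x)=\min\{i:g_\infty(x)\in h_iO\}$ and $q=(\sigma_\infty,i)$. Conditional measures over $q$ are normalized restrictions of those over $\sigma_\infty$, which gives (ii). If $q(x)=q(y)$, then $g_\infty(x)x=g_\infty(y)y$ and both $g_\infty(x),g_\infty(y)$ lie in $h_iO$, so $y=g_\infty(y)^{-1}g_\infty(x)x\in O^{-1}Ox\subseteq Vx$. $\square$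

## Couplings on analytic sets: a duality lemma of Kellerer type

**Lemma 11 (Kellerer).** *Let $\mu,\nu$ be finite Borel measures on $X$ and $E\subseteq X\times X$ analytic. If there are no Borel $N,N'$ with $\mu(N)=\nu(N')=0$ and $E\subseteq(N\times X)\cup(X\times N')$, then there is a nonzero measure $\pi$ on some compact $K\subseteq E$ whose marginals are $\le\mu$ and $\le\nu$.*

*Example.* If $E$ is the diagonal and $\mu=\nu$ is Lebesgue measure on $[0,1]$, the image of Lebesgue measure on the diagonal is such a $\pi$.

*Proof.* **Step 1: the dual quantity.** For $E\subseteq X\times X$ let $I(E)=\inf\big(\int f\,d\mu+\int g\,d\nu\big)$ over Borel $f,g:X\to[0,1]$ with $f(x)+g(y)\ge1$ on $E$ (call these *admissible for $E$*). If $I(E)=0$, pick admissible $f_n,g_n$ with total integral $\le2^{-n}$. Off null Borel sets $N,N'$ we have $f_n\to0$, $g_n\to0$ pointwise, so no point of $E$ lies outside $(N\times X)\cup(X\times N')$. So for our $E$, $I(E)>0$.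

**Step 2: $I$ is a capacity, so that we may pass to a compact set.** $I$ is monotone and $I\le\mu(X)<\infty$.

*Increasing unions.* Let $E_n\uparrow E$ and $(f_n,g_n)$ admissible for $E_n$ with integral $\le I(E_n)+1/n$. The pairs are bounded in $L^2(\mu)\oplus L^2(\nu)$; passing to a subsequence, they converge weakly. By Mazur's theorem there are convex combinations $(F_n,G_n)$ of $\{(f_m,g_m):m\ge n\}$ converging in norm and, along a further subsequence, pointwise off null Borel sets $M$ (for $F_n$) and $M'$ (for $G_n$). If $m\ge n$, then $(f_m,g_m)$ is admissible for $E_m\supseteq E_n$, so $F_n+G_n\ge1$ on $E_n$. Let $F,G$ be the pointwise limits, redefined as $1$ on $M$ and $M'$ respectively. They are admissible for $E$, since a point of $E$ lies in $E_n$ for all large $n$. Their integral is at most $\lim I(E_n)$. So $I(E)\le\lim I(E_n)$, and equality holds by monotonicity.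

*Compact sets.* Let $K$ be compact and $I(K)<r$. Take admissible $f,g$ with integral $c<r$, and $\epsilon\in(0,1)$ with $(c+2\epsilon)/(1-\epsilon)<r$. By Vitali–Carathéodory there are lower semicontinuous $f'\ge f$, $g'\ge g$ with integrals larger by at most $\epsilon$ each. (For $f$: the sum $\frac1k\sum_{j=1}^k1_{\{f>(j-1)/k\}}$ lies between $f$ and $f+1/k$; replace each set by an open superset of nearly the same measure.) The set $\{(x,y):f'(x)+g'(y)>1-\epsilon\}$ is open and contains $K$. The functions $\min(1,f'/(1-\epsilon))$ and $\min(1,g'/(1-\epsilon))$ are admissible for it, so its $I$-value is $<r$.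

By Choquet's theorem (Kechris, 30.13), applied to the analytic set $E$, there is a compact $K\subseteq E$ with $I(K)>0$.

**Step 3: Hahn–Banach on $C(K)$.** Let
$$p(h)=\inf\Big\{\int f\,d\mu+\int g\,d\nu:\ f,g\in C_b(X),\ f,g\ge0,\ f(x)+g(y)\ge h(x,y)\text{ on }K\Big\}.$$
This is finite (use a constant $f$) and sublinear, $p\ge0$, and $p(h)=0$ if $h\le0$. Also $p(1)\ge I(K)>0$, because truncating $f,g$ at $1$ keeps $f+g\ge1$ on $K$. On $\mathbb R1$ let $\ell(t1)=tp(1)$; then $\ell\le p$ there, for $t<0$ because $p\ge0$. By Hahn–Banach extend $\ell$ to $C(K)$ with $\ell\le p$. For $h\ge0$, $-\ell(h)=\ell(-h)\le p(-h)=0$, so $\ell$ is positive. By Riesz it is a measure $\pi$ on $K$, nonzero since $\pi(K)=p(1)>0$. For $0\le f\in C_b(X)$, $\int f(x)\,d\pi\le p\big((x,y)\mapsto f(x)\big)\le\int f\,d\mu$, and likewise for the second coordinate and $\nu$. Indicators of closed sets are decreasing limits of bounded continuous functions, so the inequality between measures holds on closed sets, and by inner regularity on all Borel sets: the marginals are $\le\mu$ and $\le\nu$. $\square$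

## Spreading a coupling over the fibers

**Lemma 12 (Rokhlin).** *Let $(Y,m)$ be a standard Borel space with a finite measure and $p:Y\to S$ Borel into a standard Borel space, with a.e. conditional measure $m_s$ atomless. Then there is a Borel $r:Y\to[0,1]$ such that $(p,r)$ is injective on a conull Borel set and $(p,r)_*m=p_*m\otimes\mathrm{Leb}$.*

*Proof.* We may take $Y\subseteq\mathbb R$ Borel. Use the conditional distribution function: $r(y)=m_{p(y)}((-\infty,y])$. For a.e. $s$ the distribution function of $m_s$ is continuous, so $r_*m_s=\mathrm{Leb}$; this gives $(p,r)_*m=p_*m\otimes\mathrm{Leb}$. For injectivity, let $N$ be the Borel set of $y$ such that for some rational $\varrho\ne y$ the open interval between $y$ and $\varrho$ is $m_{p(y)}$-null. For fixed $s$ and $\varrho$ the real $y$ whose interval to $\varrho$ is $m_s$-null form two intervals with endpoint $\varrho$, one on each side. Each is $m_s$-null, being up to its other endpoint an increasing union of null intervals, and points are null. So $m_s(N)=0$ for a.e. $s$, and $m(N)=0$. Suppose $y<y'$ have the same image under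 $(p,r)$, with $p(y)=s$ outside the null set of exceptional $s$. Then $m_s((y,y'])=0$, and a rational in $(y,y')$ shows $y\in N$. So $(p,r)$ is injective on a conull Borel set. $\square$

**Lemma 13.** *Assume (WC). Let $V$ be a symmetric nbhd and $A',C\subseteq X_p$ Borel with $\lambda(A')<\infty$. Put $E_V=\{(x,vx):x\in X,v\in V\}$. At least one of the following holds.*

* *(I) There are null Borel $N,N'$ with $E_V\cap\big((A'\setminus N)\times(C\setminus N')\big)=\emptyset$.*
* *(II) There are Borel $D\subseteq A'$, $R\subseteq C$ with $\lambda(D)>0$ and a measure-preserving Borel bijection $\varphi:D\to R$ with $\varphi(x)\in V^3x$ for all $x\in D$.*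

*Proof.* **Step 1: reduction and coupling.** Split $C$ into countably many sets $C_k$ of finite measure. If (II) holds for some $C_k$, it holds for $C$; if (I) holds for all $C_k$, take unions of the null sets. So assume $\lambda(C)<\infty$ and that (I) fails. Then $\lambda(A')>0$ and $\lambda(C)>0$. The set $E_V$ is analytic, being a continuous image of $X\times V$. Since (I) fails, Lemma 11 applies to $E_V\cap(A'\times C)$, $\mu=\lambda|_{A'}$, $\nu=\lambda|_C$: there is a nonzero $\pi$ on a compact $K\subseteq E_V\cap(A'\times C)$ with marginals $\le\lambda|_{A'}$ and $\le\lambda|_C$.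

**Step 2: push the coupling down to the fiber spaces.** Let $q_A:A^*\to S_A$ and $q_C:C^*\to S_C$ be given by Lemma 10 for $A'$, $C$ and $V$. By the marginal bounds $\pi$ is concentrated on $A^*\times C^*$. Put $a=(q_A)_*\lambda|_{A'}$, $c=(q_C)_*\lambda|_C$ and $\bar\pi=(q_A\times q_C)_*\pi$. The marginals $a_0\le a$ and $c_0\le c$ of $\bar\pi$ can be written $a_0=u\,a$, $c_0=w\,c$ with Borel $0\le u,w\le1$.

**Step 3: embed $\bar\pi\otimes\mathrm{Leb}$ in $A'$, fiber over fiber.** Lemma 12 gives two maps over $S_A$ that are isomorphisms modulo null sets: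
$$\iota_A:(A^*,\lambda)\to(S_A\times[0,1],a\otimes\mathrm{Leb}),\qquad j_A:(S_A\times S_C\times[0,1],\bar\pi\otimes\mathrm{Leb})\to(S_A\times[0,1],a_0\otimes\mathrm{Leb}).$$
For $\iota_A$ use (ii) of Lemma 10. For $j_A$ use that the conditional measures over $S_A$ are $\bar\pi_s\otimes\mathrm{Leb}$, atomless because of the second factor. (Injective Borel images of Borel sets are Borel, so each map restricts to a Borel bijection between conull Borel sets.) Let $m_A(s,r)=(s,u(s)r)$. It is injective on $\{u>0\}\times[0,1]$, and $\{u>0\}$ is $a_0$-conull. For fixed $s$ with $u(s)>0$ it carries $\mathrm{Leb}$ to $u(s)^{-1}\mathrm{Leb}|_{[0,u(s)]}$. Since $a_0=u\,a$, it carries $a_0\otimes\mathrm{Leb}$ to the restriction of $a\otimes\mathrm{Leb}$ to $\{r\le u(s)\}$. In particular $m_A$-preimages of $a\otimes\mathrm{Leb}$-null sets are $a_0\otimes\mathrm{Leb}$-null. So $\Psi_A=\iota_A^{-1}m_Aj_A$ is defined on a conull Borel set and is there an injective Borel map with values in $A^*$. It carries $\bar\pi\otimes\mathrm{Leb}$ to the restriction of $\lambda$ to a Borel set, namely $\{r\le u(s)\}$ pulled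 back by $\iota_A$. For any conull Borel $Z$ in its domain, $\Psi_A(Z)$ is a Borel set contained in that one, carrying all the mass. So the image measure is $\lambda|_{\Psi_A(Z)}$. Also
$$q_A\Psi_A(s,t,r)=s.$$
In the same way, with $S_C,c,w$, we get $\Psi_C$ with values in $C^*$ and $q_C\Psi_C(s,t,r)=t$.

**Step 4: the bijection.** The set $(q_A\times q_C)(K\cap(A^*\times C^*))$ is analytic and $\bar\pi$-conull, so it contains a conull Borel set $M_0$. Let $Z\subseteq M_0\times[0,1]$ be a $\bar\pi\otimes\mathrm{Leb}$-conull Borel set on which $\Psi_A$ and $\Psi_C$ are defined and injective. Put $D=\Psi_A(Z)\subseteq A'$, $R=\Psi_C(Z)\subseteq C$ and $\varphi=\Psi_C\Psi_A^{-1}:D\to R$. Both $\lambda|_D$ and $\lambda|_R$ are images of $\bar\pi\otimes\mathrm{Leb}$, so $\varphi$ is a measure-preserving Borel bijection, and $\lambda(D)=\bar\pi(S_A\times S_C)>0$. Let $x=\Psi_A(s,t,r)\in D$. As $(s,t)\in M_0$, there is $(x',y')\in K\cap(A^*\times C^*)$ with $q_A(x')=s$ and $q_C(y')=t$. Now $q_A(x)=q_A(x')$ gives $x'\in Vx$; $(x',y')\in E_V$ gives $y'\in Vx'$; and $q_C(\varphi(x))=t=q_C(y')$ gives $\varphi(x)\in Vy'$.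 So $\varphi(x)\in V^3x$. $\square$

## From weak continuity to finite neighborhoods: proof of Theorem 1

**Proposition 14.** *(WC) implies (FN).*

*Proof.* **Step 1: the exhaustion of Lemma 8, now with arbitrary partial bijections.** Let $A\subseteq X_p$ be Borel with $0<\lambda(A)<\infty$. Take $U$ from Lemma 7 and a symmetric nbhd $V$ with $V^3\subseteq U$. By Zorn's lemma choose a maximal family of measure-preserving Borel bijections $\varphi_j:D_j\to R_j$ between Borel sets with $\lambda(D_j)>0$, the $D_j\subseteq A$ pairwise disjoint, the $R_j\subseteq X_p\setminus A$ pairwise disjoint, and $\varphi_j(x)\in Ux$ for all $x\in D_j$. The family is countable since $\lambda(A)<\infty$. Let $\varphi:D\to R$ be the union of the $\varphi_j$, and let $T$ be the involution equal to $\varphi$ on $D$, to $\varphi^{-1}$ on $R$ and to the identity elsewhere.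

**Step 2: $T$ has a lift with values in $U$, so $D$ is not all of $A$.** The Borel set $\{(x,u)\in D\times U:ux=\varphi(x)\}$ has nonempty sections over all $x\in D$. By Jankov–von Neumann it has a $\lambda$-measurable uniformizing map $D\to U$, which agrees a.e. with a Borel $f:D\to U$. So $f(x)x=\varphi(x)$ a.e. on $D$. Extend by $f(\varphi(x))=f(x)^{-1}$ on $R$ and $f=1$ elsewhere. As $U$ is symmetric, $f\in U$ everywhere, and $\Phi(f)=T$. Since $TA\setminus A=R$, (2) gives $\lambda(D)=\lambda(R)<\lambda(A)$.

**Step 3: maximality bounds $VA''$.** The set $A'=A\setminus D$ has positive measure. Let $C=X_p\setminus(A\cup R)$. Alternative (II) of Lemma 13 fails for $A',C,V$: since $V^3\subseteq U$, the bijection there could be added to the family. So (I) holds, with null sets $N,N'$. Let $A''=A'\setminus N$. Then $VA''\cap C\subseteq N'$. As $X_p$ is $G$-invariant, $VA''\subseteq X_p$, hence $VA''\subseteq A\cup R\cup N'$. So $\lambda^*(VA'')\le2\lambda(A)<\infty$, and $\lambda(A'')>0$.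

**Step 4: cover $X$.** By Step 3 every Borel subset of $X_p$ of positive measure contains a Borel $A''$ with $\lambda(A'')>0$ and $\lambda^*(VA'')<\infty$ for some nbhd $V$. A maximal disjoint family of such sets $A''\subseteq X_p$ is countable by $\sigma$-finiteness, and by maximality its union is conull in $X_p$. On $X_c=\bigcup_nF_n$, with $F_n$ as in (3), write $X=\bigcup_kX_k$ with $X_k$ Borel and $\lambda(X_k)<\infty$. Then $W_n(F_n\cap X_k)=F_n\cap X_k$ has finite measure. The sets $A''$ and $F_n\cap X_k$ together show (FN). $\square$

**Proof of Theorem 1.** If $([\mathcal R],\tau)$ is a Polish group, then (WC) holds (Proposition 3), hence (FN) (Proposition 14), hence there is a continuous Polish model (Proposition 5). Conversely, a model gives (WC) (Proposition 4), and (WC) makes $([\mathcal R],\tau)$ a Polish group (Proposition 3). $\square$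

**Remark (spatial versus Boolean).** In the Rado graph example (FN) fails, so the model and the Polish topology both fail to exist. Consider the disjoint union $\bigsqcup_n(X,\mu_{p_n})$ of copies of $X$. It is a Polish space with a continuous $S_\infty$-action and a locally finite measure. Sending a Borel $A\subseteq X$ to $\bigsqcup_n(A\cap X_n)$, with $A\cap X_n$ placed in the $n$-th copy, identifies the measure algebra of $\lambda$ with that of the union. It commutes with each $g\in S_\infty$, because $gX_n=X_n$ modulo null sets. So the two actions agree on measure algebras, but the conditions of Theorem 1 fail for one and hold for the other. The conditions depend on the spatial action.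

## Weaker topological conditions that already force Polishness

The same circle of ideas gives a stronger statement.

**Theorem 15.** *For a Borel measure-preserving action of a Polish group $G$ on $(X,\lambda)$ the following are equivalent:*

* *(a) $([\mathcal R_G],\tau_m^o)$ is a Polish group;*
* *(b) it is a topological group;*
* *(c) all left translations are $\tau_m^o$-continuous;*
* *(d) inversion is $\tau_m^o$-continuous;*
* *(e) $([\mathcal R_G],\tau_m^o)$ is not meager in itself (e.g. is Baire, or a Polish space);*
* *(f) (WC): $\Phi$ is weakly continuous, i.e. $\tau_m^o$ refines the weak topology;*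
* *(g) (FN): there are Borel $B_n$ with conull union and nbhds $U_n$ of $1$ with $\lambda^*(U_nB_n)<\infty$;*
* *(h) there is a continuous Polish model with locally finite measure.*

**Corollary 16.** *If $G$ is locally compact, all conditions of Theorem 15 hold for every action.*

The corollary follows from Lemma 6, which gives (g).

*Proof of Theorem 15.* We know (a) $\Leftrightarrow$ (f) $\Leftrightarrow$ (g) $\Leftrightarrow$ (h). Clearly (a) $\Rightarrow$ (b) $\Rightarrow$ (c), (d), and (a) $\Rightarrow$ (e) by Baire. It remains to show (d) $\Rightarrow$ (c), (e) $\Rightarrow$ (a) and (c) $\Rightarrow$ (f).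

**Step 1: what is always true of $\tau$.** *Right translations are $\tau$-homeomorphisms*: if $\Phi(h)=S$, then $T\mapsto TS$ lifts to the homeomorphism $f\mapsto(f\circ S)h$ of $\mathcal A$, by Lemma 2. Hence (d) $\Rightarrow$ (c), as $ST=(T^{-1}S^{-1})^{-1}$.

Let $\mathcal N=\{k\in L^0(X,\lambda,G):k(x)x=x\text{ a.e.}\}$, a closed subgroup of $L^0(X,\lambda,G)$ with pointwise multiplication. For $f\in\mathcal A$, $\Phi(f)=\Phi(f')$ iff $f'\in f\mathcal N$. So for $O\subseteq\mathcal A$ open, $\Phi^{-1}(\Phi(O))=O\mathcal N=\bigcup_{k\in\mathcal N}Ok$ is open in $\mathcal A$. *Thus $\Phi:\mathcal A\to([\mathcal R],\tau)$ is open.* Since $\mathcal A$ is a union of cosets of $\mathcal N$ and the quotient map $L^0(X,\lambda,G)\to Q:=L^0(X,\lambda,G)/\mathcal N$ is open, $\tau$ is the subspace topology of $[\mathcal R]=\mathcal A/\mathcal N\subseteq Q$. The space $Q$ is Polish, as a quotient of a Polish group by a closed subgroup. *So $\tau$ is separable metrizable.* Let $\tilde\tau\supseteq\tau$ be the Polish group topology from the proof of Proposition 3. The inclusion $([\mathcal R],\tilde\tau)\to Q$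 is continuous and injective, *so $\tau$ and $\tilde\tau$ have the same Borel sets* (Lusin–Souslin).

**Step 2: (e) $\Rightarrow$ (a), by comparing meager sets of $\tau$ and $\tilde\tau$.** Let $M\subseteq[\mathcal R]$ be Borel. The set $M'=\{(S,T):ST\in M\}$ is Borel, since multiplication is $\tilde\tau$-continuous. We apply Kuratowski–Ulam (Kechris, 8.41, valid for second countable spaces) to $M'$ in $([\mathcal R],\tau)\times([\mathcal R],\tilde\tau)$.

* If $M$ is $\tau$-meager, then for every $T$ the section $\{S:ST\in M\}=MT^{-1}$ is $\tau$-meager. So for $\tau$-comeagerly many $S$, hence for at least one by (e), $S^{-1}M$ is $\tilde\tau$-meager; then $M$ is $\tilde\tau$-meager.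
* If $M$ is $\tilde\tau$-meager, then for every $S$ the section $S^{-1}M$ is $\tilde\tau$-meager. So for some $T$, $MT^{-1}$ is $\tau$-meager; then $M$ is $\tau$-meager.

So for Borel sets the two notions agree, and left translates of Borel $\tau$-meager sets are $\tau$-meager. The identity $([\mathcal R],\tau)\to([\mathcal R],\tilde\tau)$ is Borel, hence continuous on some Borel $\tau$-comeager set $\mathcal D$. Let $T_n\to T$ in $\tau$. The complements of $T^{-1}\mathcal D$ and of the $T_n^{-1}\mathcal D$ are $\tau$-meager, so by (e) there is $W\in T^{-1}\mathcal D\cap\bigcap_nT_n^{-1}\mathcal D$. Right translation gives $T_nW\to TW$ in $\tau$, inside $\mathcal D$, hence in $\tilde\tau$. So $T_n\to T$ in $\tilde\tau$. As $\tau$ is metrizable, $\tau=\tilde\tau$, and (a) holds.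

**Step 3: setup for (c) $\Rightarrow$ (f): mass leaving $A$ by small moves.** Suppose (f) fails: $f_n\to f$ in $\mathcal A$ but $\Phi(f_n)\not\to\Phi(f)=T'$. Put $S=T'^{-1}$ and $h'=(f\circ S)^{-1}$, a lift of $S$. Replacing $f_n$ by $(f_n\circ S)h'\to(f\circ S)h'=1$, a lift of $\Phi(f_n)S$, and passing to a subsequence, we may assume that $f_n\to1$ a.e. and that, with $T_n=\Phi(f_n)$,
$$\lambda(P_n)\ge\varepsilon>0,\qquad P_n=\{x\in A:T_nx\notin A\},$$
for some $A$ with $\lambda(A)<\infty$. Note that $T_nx=f_n(x)x\to x$ a.e. *The mass that leaves $A$ escapes every set of finite measure:*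
$$\lambda(F)<\infty\ \Longrightarrow\ \lambda\{x\in A:T_nx\in F\setminus A\}\to0.\tag{5}$$
Indeed, for compact $K\subseteq A$ and $K'\subseteq F\setminus A$ this is at most $\lambda(A\setminus K)+\lambda((F\setminus A)\setminus K')+\lambda\{x\in K:T_nx\in K'\}$. The first two terms can be made small by inner regularity, and the last tends to $0$ because $K,K'$ are disjoint compact sets and $T_nx\to x$ a.e.

**Step 4: one group element $g_0$ that moves the escaping mass substantially.** Modulo null sets $P_n$ contains no $G$-fixed point, since there $T_nx=x$. Let $(W_k)$ be a decreasing base of symmetric nbhds and $\Gamma=\{\gamma_i\}$. If $x$ is not fixed, some $\gamma_ix\ne x$, and then $\gamma_ix\notin W_k^4x$ for large $k$. So for suitable $k,I$, all but measure $\varepsilon/2$ of the non-fixed points $x\in A$ satisfy $\gamma_ix\notin W_k^4x$ for some $i\le I$ (these sets are measurable, as $\{x:\gamma_ix\in W_k^4x\}$ is analytic). By the pigeonhole principle, along a subsequence a fixed $g_0=\gamma_i$ serves a part of $P_n$ of measure at least $\varepsilon/(2I)$. Let $W=W_k$ and let $W'$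 be a symmetric nbhd contained in $W\cap g_0^{-1}Wg_0$. As $f_n\to1$ in measure on $A$, after dropping finitely many $n$ there are Borel $Q_n\subseteq P_n$ with $\lambda(Q_n)\ge c:=\varepsilon/(4I)$ such that for $x\in Q_n$: $g_0x\notin W^4x$, $f_n(x)\in W'$ and $T_nx=f_n(x)x$. Let $C_n=T_nQ_n$, which is disjoint from $A$. Then
$$y\in C_n\ \Longrightarrow\ g_0y\notin W^2y.\tag{6}$$
Indeed, let $y=T_nx=ux$ with $u=f_n(x)\in W'$. If $g_0y\in W^2y$, then $g_0x=(g_0u^{-1}g_0^{-1})g_0y\in W\,W^2ux\subseteq W^4x$, which is false. In particular $g_0y\ne y$.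

**Step 5: a transformation $T$ that acts by $g_0$ where the mass lands.** By (5), $\lambda(C_n\cap F)\to0$ whenever $\lambda(F)<\infty$. Passing to a subsequence inductively, we get sets $D_n\subseteq C_n$ as follows. With $F_n=A\cup\bigcup_{m<n}(D_m\cup g_0D_m)$, of finite measure, the next index is chosen so that $E_n=C_n\setminus(F_n\cup g_0^{-1}F_n)$ has $\lambda(E_n)\ge c/2$. Inside $E_n$ we choose $D_n$ greedily. With a base $(O_k)$ of $X$ and $P^{(k)}=\{y\in O_k:g_0y\notin O_k\}$, let $D^{0}=\emptyset$ and
$$D^{k}=D^{k-1}\cup\big((E_n\cap P^{(k)})\setminus(g_0D^{k-1}\cup g_0^{-1}D^{k-1})\big),\qquad k\ge1,\qquad D_n=\bigcup_kD^{k}.$$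
Each added piece is disjoint from its own $g_0$-image and from $g_0^{\pm1}D^{k-1}$, so $D_n\cap g_0D_n=\emptyset$. Every $y\in E_n$ has $g_0y\ne y$, so it lies in some $P^{(k)}$, and hence in $D_n\cup g_0D_n\cup g_0^{-1}D_n$. Thus $\lambda(D_n)\ge c/6$. By the choice of $E_n$, all the sets $D_n$, $g_0D_n$ and $A$ are pairwise disjoint. Let $T\in[\mathcal R]$ exchange $D_n$ and $g_0D_n$ via $g_0^{\pm1}$ for all $n$, and be the identity elsewhere. It has a lift $h$ with $h=1$ on $A$.

**Step 6: left translation by $T$ is not continuous.** We have $T_n\to\mathrm{id}$ in $\tau$, since $f_n\to1$. Suppose $TT_n\to T$ in $\tau$. As $\Phi$ is open, images of small neighborhoods of $h$ are neighborhoods of $T$. So there are $k_n\in\mathcal A$ with $k_n\to h$ in measure and $\Phi(k_n)=TT_n$ for large $n$. Modulo null sets $T_n^{-1}D_n\subseteq Q_n\subseteq A$, where $h=1$, and $\lambda(T_n^{-1}D_n)=\lambda(D_n)\ge c/6$. So for large $n$ there is a point (indeed a set of positive measure of points) $x\in T_n^{-1}D_n\cap Q_n$ with $k_n(x)\in W$ and $k_n(x)x=TT_nx=g_0T_nx$. With $y=T_nx=f_n(x)x$ we get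 $x\in Wy$, so $g_0y=k_n(x)x\in W^2y$. This contradicts (6). So (c) fails whenever (f) fails, which proves (c) $\Rightarrow$ (f) and the theorem. $\square$
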